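\title{Small profinite rings are nilpotent-by-finite but need not be null-by-finite}

\begin{abstract}
A profinite ring $R$, together with a closed group $G$ of ring automorphisms respecting the inverse system that defines $R$, is called small if $G$ has only countably many orbits on $n$-tuples from $R$ for every $n$. We prove that every small profinite ring has an open nilpotent ideal, and we construct, for every prime $p$, a small profinite ring with $pR=0$, $R^3=0$ and $x^2=0$ that has no null subring of finite index. This proves the first part and disproves the second part of a conjecture stated in a paper of Krupinski. The main tool for the positive result is a finiteness theorem for equivariant bilinear maps of pro-$p$ groups. The counterexample is built from a tower of symplectic spaces.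
\end{abstract}

\section{Introduction}

\subsection{Small profinite rings}

Rings are associative but not necessarily unital, ideals are two-sided, and $\omega=\{0,1,2,\dots\}$.

Let $(R_i,\pi_{ij})_{i\le j<\omega}$ be a countable inverse system of finite sets with surjective maps $\pi_{ij}\colon R_j\to R_i$. Let $R=\varprojlim R_i$ carry the profinite topology, with projections $\pi_i\colon R\to R_i$. Let $\mathrm{Aut}^*(R)$ be the group of all homeomorphisms $\sigma$ of $R$ that respect the system: for all $i$ and all $x,y\in R$,
\[
\pi_i(x)=\pi_i(y)\iff \pi_i(\sigma(x))=\pi_i(\sigma(y)).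
\]
Such a $\sigma$ induces a permutation $\sigma_i$ of each $R_i$, and $\sigma\mapsto(\sigma_i)_i$ identifies $\mathrm{Aut}^*(R)$ with the group of compatible sequences of permutations, a closed subgroup of $\prod_i\mathrm{Sym}(R_i)$. With the induced topology $\mathrm{Aut}^*(R)$ is a profinite group.

\begin{definition}
A \emph{profinite ring} is a pair $(R,G)$, where $R$ is an inverse limit as above, $R$ carries a topological ring structure, and $G$ is a closed subgroup of $\mathrm{Aut}^*(R)$ consisting of ring automorphisms of $R$. It is \emph{small} if, for every $n\ge1$, the group $G$ has only countably many orbits on the set of $n$-tuples from $R$.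
\end{definition}

Smallness measures how homogeneous $R$ is under $G$. An infinite $R$ is uncountable, so smallness requires large orbits; in fact Baire's theorem forces an open one. The condition on tuples says that this homogeneity survives when finitely many elements are named: the stabilizer of any finite tuple still has only countably many orbits. On the other hand, $G$ can only permute the finitely many fibers of each $\pi_i$, and it must preserve everything defined from addition and multiplication. The question is how much multiplication is compatible with this much symmetry.

For additive subgroups $X,Y$ of a ring, $XY$ denotes the additive subgroup generated by the products $xy$, and $X^n$ is defined in the same way. A ring $S$ is \emph{null} if $S^2=0$, \emph{nilpotent} if $S^n=0$ for some $n$, and \emph{nil} if each of its elements is nilpotent. A ring is \emph{nilpotent-by-finite} (\emph{null-by-finite}) if it has a nilpotent (null) subring of finite index.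

\subsection{The simplest cases}

Every finite ring is small, with any $G$. Two familiar infinite rings are not.

\begin{example}\label{ex:notsmall}
(a) A continuous ring automorphism of the $p$-adic integers $\mathbb Z_p$ fixes $1$, hence $\mathbb Z$, hence every point. So $G$ is trivial and has uncountably many orbits.

(b) Let $R=\mathbb F_p^\omega$ with coordinatewise operations and $R_i=\mathbb F_p^i$. An element of $G$ preserves the fiber of $\pi_i$ through $0$, which is the ideal $\ker\pi_i$, so it fixes the identity element $u_i=(0,\dots,0,1,1,\dots)$ of this ideal. It therefore fixes the unit vectors $u_{i}-u_{i+1}$, whose span is dense. Again $G$ is trivial.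
\end{example}

In both cases the multiplication produces too many fixed points. With zero multiplication there is room for a large group.

\begin{example}\label{ex:null}
Let $F=\mathbb F_p$, $W_i=F^i$ and $W=\varprojlim W_i=F^\omega$, with coordinates $t_1,t_2,\dots$ and zero multiplication. Let $H$ be the set of all maps $h\colon W\to W$ of the form
\[
h(t)_{i+1}=t_{i+1}+\lambda_{i+1}(t_1,\dots,t_i)\qquad(i\ge0),
\]
where the linear functionals $\lambda_{i+1}\in W_i^*$ are arbitrary. Such an $h$ induces on $W_i$ an element $h_i$ of the group $U_i$ of lower unitriangular matrices, and $H$ consists exactly of those $\sigma\in\mathrm{Aut}^*(W)$ with $\sigma_i\in U_i$ for all $i$. So $H$ is a closed subgroup of $\mathrm{Aut}^*(W)$, and $(W,H)$ is a profinite ring. Suppose the first nonzero coordinate of $t$ is $t_i=c$. Then $h$ cannot change $t_1,\dots,t_i$, and it can change all later coordinates at will, by taking $\lambda_{k}$ for $k>i$ to be a suitable multiple of the $i$-th coordinate functional. So the orbits on $W$ are $\{0\}$ and the open sets $\{t: t_1=\dots=t_{i-1}=0,\ t_i=c\}$ with $i\ge1$, $c\ne0$. Lemma~\ref{lem:H} below does the same for tuples, so $(W,H)$ is small.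 If $A$ is a finite ring, then $A\times W$, with $H$ acting trivially on $A$, is small as well, and it is null-by-finite.
\end{example}

These examples suggest that the infinite part of a small ring carries no multiplication at all. The two most obvious ways of putting a nonzero multiplication on an infinite nilpotent ring support this guess; see Section~\ref{sec:attempts}.

\subsection{The problem and the results}

The following conjecture is taken from Krupinski's paper \cite{Kru}. Its two parts together say that every small profinite ring is null-by-finite.

\medskip
\noindent\textbf{Conjecture.} \emph{For each small profinite ring $(R,G)$: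
\begin{itemize}
\item[(A$'$)] $R$ is nilpotent-by-finite;
\item[(B$'$)] if $R$ is nilpotent-by-finite, then $R$ is null-by-finite.
\end{itemize}}

We show that (A$'$) is true and (B$'$) is false.

\begin{theorem}\label{thm:A}
Let $(R,G)$ be a small profinite ring. Then $R$ has a largest nilpotent ideal $J$. It is open and $G$-invariant, and $R/J$ is a finite product of matrix rings over finite fields (possibly $0$). In particular $R$ is nilpotent-by-finite.
\end{theorem}

\begin{theorem}\label{thm:B}
For every prime $p$ there is a small profinite ring $(R,G)$ with $pR=0$, $R^3=0$ and $x^2=0$ for all $x\in R$ which is not null-by-finite.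
\end{theorem}

Expanding $(x+y)^2=0$ gives $xy=-yx$ in the ring of Theorem~\ref{thm:B}, so for $p=2$ it is commutative.

Section~\ref{sec:small} collects what smallness gives through open orbits and fixed points. This suffices to find an open nil ideal in $R$, but it does not yield nilpotency. The missing step is Theorem~\ref{thm:bilinear} in Section~\ref{sec:bilinear}: in a small pro-$p$ setting, the group generated by the values of a bilinear map is already filled by the values at finitely many fixed left and right arguments. Section~\ref{sec:A} proves Theorem~\ref{thm:A}. Section~\ref{sec:B} proves Theorem~\ref{thm:B}; it uses from the earlier sections only Example~\ref{ex:null} and Lemma~\ref{lem:closure}.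

\section{What smallness gives}\label{sec:small}

We use the following standard facts about a compact Hausdorff group. A subgroup with an interior point is open; an open subgroup is closed and of finite index; a closed subgroup of finite index is open. If the group is totally disconnected, open subgroups form a base at the identity. By Baire's theorem, if a nonempty open subset of a compact Hausdorff space is a countable union of relatively closed sets, one of them has an interior point. The tube lemma says: if $f\colon X\times Y\to Z$ is continuous, $Y$ is compact and $f(\{x_0\}\times Y)$ lies in an open set $O$, then $f(N\times Y)\subseteq O$ for some neighborhood $N$ of $x_0$.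

\begin{lemma}\label{lem:closure}
If a profinite ring has a null (nilpotent) subring $S$ of finite index, then it has an open null (nilpotent) subring.
\end{lemma}

\begin{proof}
If $S^n=0$, the continuous map $(x_1,\dots,x_n)\mapsto x_1\cdots x_n$ vanishes on all $n$-tuples from the closure $\overline S$. The subring $\overline S$ is closed and of finite index, hence open.
\end{proof}

\subsection{Invariant ideals and small modules}

The sets $R_i$ are not assumed to be rings. We first replace them by finite quotient rings on which $G$ acts.

\begin{lemma}\label{lem:ideals}
Let $(R,G)$ be a profinite ring. The action $G\times R\to R$ is continuous, and $R$ has a decreasing base $(I_k)_{k<\omega}$ at $0$ consisting of open $G$-invariant ideals.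
\end{lemma}

\begin{proof}
The point $\pi_i(gx)$ depends only on $\pi_i(x)$ and on the permutation of $R_i$ induced by $g$, so the action is continuous.

Let $A$ be an open additive subgroup of $R$ and put
\[
I=\{x\in A:\ rx,\ xr,\ rxs\in A \text{ for all } r,s\in R\}.
\]
This is an additive subgroup, and it is an ideal: if $x\in I$ and $r\in R$, then $rx$, $r'(rx)$, $(rx)s$ and $r'(rx)s$ all have one of the forms $r''x$, $r''xs$ and so lie in $A$, and symmetrically for $xr$. The maps $(x,r)\mapsto rx$, $(x,r)\mapsto xr$ and $(x,r,s)\mapsto rxs$ send all points with $x=0$ to $0\in A$, so by the tube lemma $I$ contains a neighborhood of $0$. Thus $I$ is an open ideal inside $A$.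

The set $I$ is compact and open, so it is a finite union of fibers of projections, and hence a union of fibers of a single $\pi_j$. Since $G$ permutes the finitely many fibers of $\pi_j$, the ideal $I$ has finitely many $G$-translates, and $\bigcap_{g}gI$ is an open $G$-invariant ideal. So for each $i$ the fiber of $\pi_i$ through $0$ contains an open $G$-invariant ideal $I_i'$. These fibers form a base at $0$, so we may take $I_k=I_0'\cap\dots\cap I_k'$.
\end{proof}

The proofs below pass to subrings, quotients and Cartesian powers, on which $G$ need not act faithfully. The following notions are stable under these operations.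

\begin{definition}
Let $G$ be a profinite group. A \emph{small $G$-module} is a profinite abelian group $M$ with a continuous action of $G$ by automorphisms such that $M$ has a decreasing base $(M_k)_{k<\omega}$ at $0$ of open $G$-invariant subgroups and $G$ has countably many orbits on $n$-tuples from $M$ for every $n$. A \emph{small $G$-ring} is a topological ring whose additive group is a small $G$-module, on which $G$ acts by ring automorphisms, and for which the $M_k$ can be chosen to be ideals.
\end{definition}

By Lemma~\ref{lem:ideals}, a small profinite ring $(R,G)$ is a small $G$-ring. If $M$ is a small $G$-module and $N$ is a closed $G$-invariant subgroup, then $N$ is small with base $(N\cap M_k)$, and $M/N$ is small with base $((M_k+N)/N)$, because orbits of tuples from $M/N$ are images of orbits of tuples from $M$. A finite Cartesian power $M^m$ is small, since an $n$-tuple from $M^m$ is an $mn$-tuple from $M$. In the same way, closed $G$-invariant subrings of small $G$-rings, and quotients by closed $G$-invariant ideals, are small $G$-rings. Orbits are continuous images of $G$, hence closed.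

\subsection{Open orbits}

\begin{lemma}\label{lem:open}
Let $M$ be a small $G$-module.
\begin{itemize}
\item[(a)] The points with open orbit are dense in $M$.
\item[(b)] If $Gx$ is open and $H\le G$ is an open subgroup, then $Hx$ is open.
\end{itemize}
\end{lemma}

\begin{proof}
If a group acts on $M$ by homeomorphisms, then an orbit with an interior point is open, since the group moves that point to any other point of the orbit. (a) A nonempty open set $O\subseteq M$ is the union of its intersections with the countably many orbits, which are closed. By Baire's theorem some orbit has an interior point in $O$. (b) As $H$ has finite index, the open set $Gx$ is a finite union of closed translates $g_iHx$. One of them has an interior point, hence so does $Hx$.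
\end{proof}

An invariant set that meets an open orbit contains it. This observation turns density into openness.

\begin{lemma}\label{lem:invariant}
Let $M$ be a small $G$-module.
\begin{itemize}
\item[(a)] If a dense subset of $M$ is a union of $G$-invariant sets $C_i$, then some $C_i$ has an interior point.
\item[(b)] Every $G$-invariant subgroup of $M$ is closed.
\item[(c)] Let $C\subseteq M$ be $G$-invariant with $0\in C=-C$, and suppose that $C$ generates a dense subgroup. Then there is $r$ such that every element of $M$ is a sum of $r$ elements of $C$.
\end{itemize}
\end{lemma}

\begin{proof}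
(a) By Lemma~\ref{lem:open}(a) there is an open orbit. It meets the dense set, so it meets some $C_i$, so it is contained in $C_i$.

(b) Let $L$ be a $G$-invariant subgroup. Its closure $\overline L$ is a small $G$-module in which $L$ is dense. By (a), $L$ has an interior point in $\overline L$, so $L$ is open and therefore closed in $\overline L$.

(c) Let $C_n$ be the set of sums of $n$ elements of $C$. The sets $C_n$ are $G$-invariant, symmetric and increasing, and their union is the subgroup generated by $C$. By (a) some $C_n$ contains a coset $w+M_k$. Then $C_{2n}\supseteq (w+M_k)-w=M_k$. By density each of the finitely many cosets of $M_k$ has a representative in $\bigcup_m C_m$, so all of them have one in a single $C_m$, and $M=C_{2n+m}$.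
\end{proof}

Without smallness (b) fails: in $\mathbb F_p^\omega$ with trivial action, the finitely supported sequences form a proper dense subgroup.

\subsection{Fixed points}

The next lemma is the general form of Example~\ref{ex:notsmall}(a). A profinite group is \emph{pro-$p$} if its quotients by open normal subgroups are $p$-groups.

\begin{lemma}\label{lem:fixed}
Let $T$ be a small $G$-ring.
\begin{itemize}
\item[(a)] For every finite tuple $a$ from $T$, possibly empty, the points fixed by the stabilizer $G_a$ form a finite subring. In particular $G$ has finitely many fixed points, and every finite subset of $T$ generates a finite subring.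
\item[(b)] $T=T_{p_1}\oplus\dots\oplus T_{p_m}$ for distinct primes $p_1,\dots,p_m$, where each $T_p$ is a closed $G$-invariant ideal whose additive group is pro-$p$, and $T_pT_q=0$ for $p\ne q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $x,y$ lie in different $G_a$-orbits, then the tuples $(a,x)$ and $(a,y)$ lie in different $G$-orbits. So $G_a$ has countably many orbits on $T$, and its fixed points form a countable closed subring. By Baire's theorem this compact group has an isolated point, so it is discrete, hence finite. It contains the entries of $a$.

(b) By (a) every element has finite additive order, so $T$ is the union of the closed subgroups $\{x:m!\,x=0\}$. By Baire's theorem one of them is open, say of index $k$, and then $k\,m!\,T=0$. Write $k\,m!=p_1^{e_1}\cdots p_m^{e_m}$ and $T_{p_i}=\{x:p_i^{e_i}x=0\}$. The additive group of $T$ is the direct sum of these primary components. Each is a closed $G$-invariant ideal of prime power exponent, hence pro-$p_i$. A product $xy$ with $x\in T_p$, $y\in T_q$ is killed by a power of $p$ and by a power of $q$, so it is $0$ if $p\neq q$.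
\end{proof}

\section{A finiteness theorem for bilinear maps}\label{sec:bilinear}

\begin{theorem}\label{thm:bilinear}
Let $V_1\oplus V_2\oplus W$ be a small $G$-module, with $G$ preserving the summands, where $V_1,V_2,W$ are pro-$p$. Let $\beta\colon V_1\times V_2\to W$ be continuous, biadditive and $G$-equivariant, and let $W_0$ be the closed subgroup generated by $\beta(V_1\times V_2)$. Then there are finite sets $A\subseteq V_1$ and $B\subseteq V_2$ with
\[
W_0=\sum_{a\in A}\beta(a,V_2)+\sum_{b\in B}\beta(V_1,b).
\]
\end{theorem}

\begin{example}
The conclusion can fail without smallness. Let $V_1=V_2=\mathbb F_p^\omega$, let $W=\mathbb F_p^{\omega\times\omega}$ be the group of infinite matrices, let $\beta(x,y)=(x_iy_j)_{i,j}$, and let $G$ be trivial. The matrix units are values of $\beta$ and span a dense subgroup, so $W_0=W$. An element of the right-hand side is a sum of $|A|+|B|$ values of $\beta$, so all of its finite corners have rank at most $|A|+|B|$. The identity matrix is not of this kind.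
\end{example}

\subsection{The idea}

Suppose for simplicity that $\beta$ is onto $W$. Take a point $e=(a,b)$ such that both $e$ and $w=\beta(a,b)$ have open orbits. Every point $w+\delta$ near $w$ is then $gw$ for some $g$ that moves $e$ only a little, say $ge=(a+\alpha,b+\gamma)$. Expanding,
\[
\delta=\beta(a+\alpha,b+\gamma)-\beta(a,b)=\beta(a+\alpha,\gamma)+\beta(\alpha,b).
\]
So $\delta$ lies in the subgroup $S_c=\beta(a+\alpha,V_2)+\beta(V_1,b)$ attached to the point $c=(a+\alpha,b)$ near $e$. Since the orbit of $e$ is open, $c$ is a translate of $e$ and $S_c$ is a translate of $S_e$. Thus a neighborhood of $0$ in $W$ is covered by translates of the single subgroup $S_e$, and we want to conclude that $S_e$ itself is open.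

For an arbitrary acting group this inference is false: the translates of a line in $\mathbb F_p^2$ under $\mathrm{GL}_2(\mathbb F_p)$ cover the plane. For a $p$-group it is correct. Let $P$ consist of the maps $(x,y)\mapsto(x,y+cx)$, a Sylow $p$-subgroup of $\mathrm{GL}_2(\mathbb F_p)$. The translates of the line through $(1,0)$ are the $p$ lines through the points $(1,c)$, and they miss $(0,1)$. The reason is that $(0,1)$ is fixed by $P$, and a fixed point that lies in a translate of $S$ lies in $S$. So the task is to replace $G$ by a pro-$p$ subgroup that is still transitive near $e$. This is where the hypothesis that the modules are pro-$p$ enters, once in each of the next two lemmas.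

\subsection{Two lemmas on $p$-groups}

\begin{lemma}\label{lem:cover}
Let $P$ be a pro-$p$ group acting continuously by automorphisms on an abelian pro-$p$ group $N$ which has a base at $0$ of open $P$-invariant subgroups. If $S$ is a closed subgroup with $N=\bigcup_{g\in P}gS$, then $S=N$.
\end{lemma}

\begin{proof}
First let $N$ be finite. The action has open kernel, so $P$ acts through a finite $p$-group. We use induction on $|N|$, the case $N=0$ being trivial. If $N\ne0$, then $p$ divides $|N|$, all orbits have $p$-power size, and $\{0\}$ is an orbit, so there is a fixed point $c\ne0$. Now $c\in gS$ for some $g$, so $c=g^{-1}c\in S$. The subgroup $C$ generated by $c$ is $P$-invariant and contained in $S$, and the translates of $S/C$ cover $N/C$. By induction $S/C=N/C$.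

In general, for each open $P$-invariant subgroup $N'$ the finite case applied to $N/N'$ gives $S+N'=N$. So $S$ is dense in $N$, and it is closed.
\end{proof}

Recall that every profinite group $H$ has a Sylow pro-$p$ subgroup: a closed pro-$p$ subgroup $P$ whose image in $H/H_0$ is a Sylow $p$-subgroup for every open normal subgroup $H_0$.

\begin{lemma}\label{lem:sylow}
Let $E$ be a small $G$-module which is pro-$p$, let $e\in E$, and let $E'$ be an open $G$-invariant subgroup with $e+E'\subseteq Ge$. Then $H=\{g\in G:ge\in e+E'\}$ is an open subgroup of $G$, and every Sylow pro-$p$ subgroup $P$ of $H$ satisfies $Pe=e+E'$.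
\end{lemma}

\begin{proof}
Since $g(e+E')=ge+E'$, the set $H$ is the stabilizer of the coset $e+E'$, so it is a subgroup; it is open because $g\mapsto ge$ is continuous. It is transitive on $e+E'$, because $e+E'\subseteq Ge$.

Let $E''\le E'$ be an open $G$-invariant subgroup and let $X$ be the set of cosets of $E''$ in $e+E'$. Then $|X|=[E':E'']=p^s$ for some $s$, and $H$ acts transitively on $X$ through a finite quotient $K$. The image $P_K$ of $P$ is a Sylow $p$-subgroup of $K$. The stabilizer $K_x$ of a point $x\in X$ has order $|K|/p^s$, so its $p$-subgroups have order at most $|P_K|/p^s$. This applies to $P_K\cap K_x$, so the $P_K$-orbit of $x$ has at least $p^s$ points and equals $X$. Hence $Pe$ meets every coset of $E''$ in $e+E'$. The subgroups $E''$ form a base at $0$, so $Pe$ is dense in $e+E'$, and $Pe$ is compact.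
\end{proof}

\subsection{Proof of Theorem~\ref{thm:bilinear}}

\begin{proof}
\emph{Step 1: a generic point.} The map $\beta$ need not be onto $W_0$, so we first make it onto by adding boundedly many values. The set $C=\beta(V_1\times V_2)$ is $G$-invariant and symmetric, contains $0$, and generates a dense subgroup of the small $G$-module $W_0$. By Lemma~\ref{lem:invariant}(c) there is $r$ such that the continuous $G$-equivariant map
\[
\mu\colon E=V_1^r\times V_2^r\to W_0,\qquad \mu(a,b)=\sum_{i\le r}\beta(a_i,b_i),
\]
is onto. The module $E$ is pro-$p$, and it is small as a closed invariant subgroup of $(V_1\oplus V_2\oplus W)^r$; here smallness is used for tuples of arbitrary length. By Lemma~\ref{lem:open}(a), $W_0$ has an open orbit $O$, and the nonempty open set $\mu^{-1}(O)$ contains a point $e=(a,b)$ whose orbit is open in $E$. Put $w=\mu(e)$, so that $Gw=O$. Choose open $G$-invariant subgroups $V_i'\le V_i$ so small that $E'=(V_1')^r\times(V_2')^r$ satisfies $e+E'\subseteq Ge$. Let $H$ and $P$ be as in Lemma~\ref{lem:sylow}. By Lemma~\ref{lem:open}(b), $Hw$ is open in $W_0$, so $Hw\supseteq w+N$ for some open $G$-invariant subgroup $N$ of $W_0$.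

\emph{Step 2: linearization.} For $c=(a',b')\in E$ put
\[
S_c=\sum_{i\le r}\beta(a_i',V_2)+\sum_{i\le r}\beta(V_1,b_i').
\]
Each summand is the image of a compact group under a continuous homomorphism, so $S_c$ is a closed subgroup of $W_0$. Equivariance gives $\beta(ga_i',V_2)=\beta(ga_i',gV_2)=g\beta(a_i',V_2)$ and the same on the other side, so $S_{gc}=gS_c$.

Let $\delta\in N$. Choose $g\in H$ with $gw=w+\delta$ and write $ge=(a+\alpha,b+\gamma)$ with $(\alpha,\gamma)\in E'$. Then $w+\delta=\mu(ge)=\sum_i\beta(a_i+\alpha_i,b_i+\gamma_i)$. Subtracting $w=\sum_i\beta(a_i,b_i)$ gives
\[
\delta=\sum_i\beta(a_i+\alpha_i,\gamma_i)+\sum_i\beta(\alpha_i,b_i)\in S_c,\qquad c=(a+\alpha,b).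
\]
Since $E'$ is a product, $(\alpha,0)\in E'$, so $c\in e+E'$.

\emph{Step 3: $S_e$ is open.} By Lemma~\ref{lem:sylow}, $c=g'e$ for some $g'\in P$, so $\delta\in g'S_e\cap N=g'(S_e\cap N)$. Thus the $P$-translates of the closed subgroup $S_e\cap N$ cover $N$, and Lemma~\ref{lem:cover} gives $N\subseteq S_e$.

\emph{Step 4: the finite quotient.} Choose representatives $\mu(x^{1},y^{1}),\dots,\mu(x^{m},y^{m})$ of the finitely many cosets of $S_e$ in $W_0$. Let $A$ consist of $a_1,\dots,a_r$ and all entries of the tuples $x^{1},\dots,x^{m}$, and let $B=\{b_1,\dots,b_r\}$. Then $\sum_{a'\in A}\beta(a',V_2)+\sum_{b'\in B}\beta(V_1,b')$ is a subgroup of $W_0$ that contains $S_e$ and all the representatives, so it equals $W_0$.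
\end{proof}

\section{The nilpotent radical of a small ring}\label{sec:A}

Throughout this section $(R,G)$ is a small profinite ring and $(I_k)_{k<\omega}$ is the base from Lemma~\ref{lem:ideals}. The candidate for $J$ is the set of elements that lie in the nilpotent radical of every finite ring $R/I_k$. We show in turn that it is open, nil, and nilpotent.

\subsection{Finite rings}

If $X,Y$ are ideals with $X^m=Y^n=0$, then $(X+Y)^{m+n-1}=0$, since a product of $m+n-1$ elements of $X\cup Y$ has $m$ factors in $X$ or $n$ factors in $Y$. So a finite ring $A$ has a largest nilpotent ideal $N(A)$. If $X$ is a nilpotent ideal of a ring $A$ and $K/X$ is a nilpotent ideal of $A/X$, then $K$ is nilpotent. In particular $N(A/N(A))=0$.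

Call a ring \emph{semisimple finite} if it is a finite product of matrix rings over finite fields, the empty product $0$ included. Every ideal $X$ of such a ring is a subproduct: $X=\bigoplus_i e_iX$, where $e_i$ is the identity of the $i$-th factor, and $e_iX$ is an ideal of a simple ring. So every ideal of a semisimple finite ring is semisimple finite and has an identity element; a nonzero ideal is therefore not nil.

\begin{lemma}\label{lem:finite}
Let $A$ be a finite ring. Then $A/N(A)$ is semisimple finite. If $A$ is nil, then $A$ is nilpotent.
\end{lemma}

\begin{proof}
For the first claim we may assume $N(A)=0$. The structure theory is stated for unital rings, so take $m\ge1$ with $mA=0$ and let $A^1=\mathbb Z/m\oplus A$ be the finite ring obtained by adjoining an identity; $A$ is an ideal of $A^1$. The Jacobson radical $\mathfrak r$ of the finite unital ring $A^1$ is nilpotent. By the Wedderburn--Artin theorem $A^1/\mathfrak r$ is a finite product of matrix rings over division rings, which are finite, and by Wedderburn's theorem finite division rings are fields. The ideal $\mathfrak r\cap A$ of $A$ is nilpotent, hence $0$. So $A$ is isomorphic to its image in $A^1/\mathfrak r$,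 which is an ideal, hence semisimple finite. If $A$ is nil, then $A/N(A)$ is nil and semisimple finite, hence $0$.
\end{proof}

\subsection{An open nil ideal}

Let $J_k\supseteq I_k$ be the preimage of $N(R/I_k)$ in $R$. It is an open ideal, it is $G$-invariant because automorphisms of $R/I_k$ preserve $N(R/I_k)$, and $R/J_k$ is semisimple finite by Lemma~\ref{lem:finite}. The surjection $R/I_{k+1}\to R/I_k$ maps nilpotent ideals to nilpotent ideals, so $J_{k+1}\subseteq J_k$. Put $J=\bigcap_kJ_k$, a closed $G$-invariant ideal.

\begin{proposition}\label{prop:J}
We have $J=J_l$ for some $l$. Thus $J$ is open and $R/J$ is semisimple finite. Moreover $J$ is nil.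
\end{proposition}

\begin{proof}
As in Example~\ref{ex:notsmall}(b), we use that invariant ideals of a semisimple ring have identity elements, which are fixed points.

Fix $l$. For $k\ge l$, the ideal $J_l/J_k$ of $R/J_k$ has an identity element, which is a coset $u_l^{(k)}\subseteq J_l$ of $J_k$. The natural map $J_l/J_{k+1}\to J_l/J_k$ is a surjective ring homomorphism, so it sends the identity to the identity; that is, $u_l^{(k+1)}\subseteq u_l^{(k)}$. By compactness there is $y\in\bigcap_{k\ge l}u_l^{(k)}$. For $x\in J_l$ the elements $yx-x$ and $xy-x$ lie in every $J_k$, hence in $J$. So $u_l=y+J$ is the identity element of the ring $J_l/J$. As $G$ acts on $J_l/J$ by ring automorphisms, it fixes $u_l$. Also $J_l/J=u_l\cdot(R/J)$, because $J_l/J$ is an ideal of $R/J$ with identity $u_l$.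

By Lemma~\ref{lem:fixed}(a), $G$ has finitely many fixed points in the small $G$-ring $R/J$. So there are only finitely many distinct ideals $J_l$. They decrease with intersection $J$, so $J=J_l$ for large $l$.

Let $x\in J$. By Lemma~\ref{lem:fixed}(a) the set $\{x^n:n\ge1\}$ is finite, so for large $k$ it has no nonzero element in $I_k$. The element $x+I_k\in N(R/I_k)$ is nilpotent, so some $x^n$ lies in $I_k$, and then $x^n=0$.
\end{proof}

The following ring has all the properties found so far, and more, without being nilpotent-by-finite.

\begin{example}\label{ex:aug}
Let $T_n$ be the ideal generated by $x_1,\dots,x_n$ in $\mathbb F_p[x_1,\dots,x_n]/(x_1^p,\dots,x_n^p)$, map $T_{n+1}\to T_n$ by $x_{n+1}\mapsto0$, and let $T=\varprojlim T_n$. This is a commutative ring of characteristic $p$, each $T_n$ is nilpotent, and $y^p=0$ for all $y\in T$, since the $p$-th power map is additive and kills nonconstant monomials. So every finite subset generates a finite subring, and every element generates an ideal whose $p$-th power is $0$. But an open subring contains $x_{n+1},x_{n+2},\dots$ for some $n$, and $x_{n+1}\cdots x_{n+m}\ne0$ for all $m$. By Lemma~\ref{lem:closure}, $T$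 is not nilpotent-by-finite.
\end{example}

Two gaps separate ``nil'' from ``nilpotent''. A noncommutative nil ring need not visibly contain any nilpotent ideal, and a ring that is the union of its nilpotent ideals need not be nilpotent, as in Example~\ref{ex:aug}. Theorem~\ref{thm:bilinear} closes the second gap and a polynomial identity closes the first.

\subsection{The sum of all nilpotent ideals}

For $x$ in a ring $T$, let $(x)=\mathbb Zx+Tx+xT+TxT$ be the ideal generated by $x$.

\begin{proposition}\label{prop:L}
Let $T$ be a small $G$-ring whose additive group is pro-$p$, and let $L$ be the set of $x\in T$ for which $(x)$ is nilpotent. Then $L$ is a closed $G$-invariant nilpotent ideal, and $T/L$ has no nonzero nilpotent ideal.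
\end{proposition}

\begin{proof}
The set $L$ is $G$-invariant. It is an ideal, since $(x-y)\subseteq(x)+(y)$ and $(rx),(xr)\subseteq(x)$. By Lemma~\ref{lem:invariant}(b) it is closed, so it is a small $G$-module and pro-$p$. Apply Theorem~\ref{thm:bilinear} to the multiplication $L\times L\to L$. We obtain finite sets $A,B\subseteq L$ with
\[
L^2\subseteq\sum_{a\in A}aL+\sum_{b\in B}Lb\subseteq\sum_{c\in A\cup B}(c).
\]
The right-hand side is a finite sum of nilpotent ideals, so its $n$-th power vanishes for some $n$, and $L^{2n}=0$. If $K/L$ is a nilpotent ideal of $T/L$, then $K$ is a nilpotent ideal of $T$, so $K\subseteq L$ by the definition of $L$.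
\end{proof}

\subsection{Nil rings with a multilinear identity}

The next lemma goes back to Levitzki, Kaplansky and Amitsur; we include a proof.

\begin{lemma}\label{lem:PI}
Let $T\ne0$ be a nil ring satisfying an identity
\[
f=\sum_{\sigma\in S_d}\alpha_\sigma x_{\sigma1}\cdots x_{\sigma d}=0,\qquad \alpha_\sigma\in\mathbb Z,\quad \alpha_{\mathrm{id}}=1.
\]
Then $T$ has a nonzero nilpotent ideal.
\end{lemma}

A field satisfies $x_1x_2-x_2x_1=0$, so the hypothesis that $T$ is nil is needed; it provides an element $a\ne0$ with $a^2=0$. The idea is to lower the degree by a substitution in which $a^2=0$ kills most monomials. For $d=2$, putting $x_1=au$ and $x_2=va$ in $x_1x_2+\alpha x_2x_1=0$ kills the second term and leaves $au\cdot va=0$.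

\begin{proof}
We use induction on $d$. For $d=1$ the identity says $T=0$, so there is nothing to prove. Let $d\ge2$ and suppose that $T\ne0$ has no nonzero nilpotent ideal. Two consequences will be used repeatedly.
\begin{itemize}
\item[(i)] \emph{A nilpotent right ideal $X$ of $T$ is $0$.} Indeed $X+TX$ is an ideal, and $(X+TX)^n\subseteq X^n+TX^n$, because in a product of elements $x_i$ or $t_ix_i$ each $t_i$ with $i\ge2$ is absorbed into $x_{i-1}t_i\in X$.
\item[(ii)] \emph{If $xT=0$, then $x=0$.} Indeed $\{x:xT=0\}$ is an ideal of square $0$.
\end{itemize}
Take $b\neq0$ and $k\ge2$ minimal with $b^k=0$. Then $a=b^{k-1}\ne0$ and $a^2=0$. Let $\rho=aT$, a right ideal of $T$.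

\emph{The ring $\rho$ satisfies an identity of degree $d-1$.} Write $f=g(x_1,\dots,x_{d-1})\,x_d+h$, where $x_d$ is not the last letter of any monomial of $h$. Then $g$ is multilinear with coefficient $1$ at $x_1\cdots x_{d-1}$. Substitute $x_i=au_i$ for $i<d$ and $x_d=va$, with $u_i,v\in T$. Each monomial of $h$ contains a factor $x_dx_i=va\cdot au_i=0$. So $z=g(au_1,\dots,au_{d-1})$ satisfies $zTa=0$. Since $z\in aT$, we get $zTz=0$, so the right ideal $zT$ has square $0$. By (i), $zT=0$, and by (ii), $z=0$. Thus $g=0$ holds in $\rho$.

\emph{The ring $\rho$ is null.} The set $Z=\{z\in\rho:z\rho=0\}$ is an ideal of $\rho$. Suppose $Z\ne\rho$. The ring $\rho/Z$ is nonzero, nil, and satisfies $g=0$, so by induction it has a nonzero nilpotent ideal $K/Z$, say $K^m\subseteq Z$. Then $K^{m+1}\subseteq Z\rho=0$. An ideal of $\rho$ need not be a right ideal of $T$, but $K\rho$ is one, since $\rho T\subseteq\rho$, and it is nilpotent, since $K\rho\subseteq K$. By (i), $K\rho=0$, that is, $K\subseteq Z$, a contradiction. So $Z=\rho$ and $\rho^2=0$.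

By (i), $aT=\rho=0$, and by (ii), $a=0$. This is a contradiction.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

\begin{proof}
By Proposition~\ref{prop:J}, $J$ is an open $G$-invariant nil ideal and $R/J$ is semisimple finite. Since $R/J$ has no nonzero nilpotent ideal, $J$ contains every nilpotent ideal of $R$. It remains to show that $J$ is nilpotent.

\emph{An identity on an open ideal.} The compact set $J$ is the union of the closed sets $\{x\in J:x^n=0\}$. By Baire's theorem one of them has an interior point, and $J$ is open in $R$. So there are $n\ge1$, $a\in J$ and $k$ such that $U=I_k$ satisfies $U\subseteq J$ and $(a+u)^n=0$ for all $u\in U$. The element $a$ need not be in $U$; linearization removes it. For $u_1,\dots,u_n\in U$,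
\begin{equation}\label{eq:sym}
0=\sum_{S\subseteq\{1,\dots,n\}}(-1)^{n-|S|}\Bigl(a+\sum_{i\in S}u_i\Bigr)^n=\sum_{\sigma\in S_n}u_{\sigma1}\cdots u_{\sigma n}.
\end{equation}
To see the second equality, expand each power as the sum of all words of length $n$ in the letters $a$ and $u_i$ $(i\in S)$. A word in which exactly the $u_i$ with $i\in S_0$ occur receives the total coefficient $\sum_{S\supseteq S_0}(-1)^{n-|S|}$, which is $1$ if $S_0=\{1,\dots,n\}$ and $0$ otherwise. A word of length $n$ containing all $n$ letters $u_i$ is a permutation of them.

\emph{The ideal $U$ is nilpotent.} The ring $U$ is a small $G$-ring. Write $U=\bigoplus_pU_p$ as in Lemma~\ref{lem:fixed}(b). Each $U_p$ is a small $G$-ring with pro-$p$ additive group. Let $L\subseteq U_p$ be the nilpotent ideal given by Proposition~\ref{prop:L}. The ring $U_p/L$ is nil, satisfies \eqref{eq:sym}, and has no nonzero nilpotent ideal, so it is $0$ by Lemma~\ref{lem:PI}. Hence $U_p=L$ is nilpotent. Since $U_pU_q=0$ for $p\ne q$, we have $U^m\subseteq\sum_pU_p^m$ for all $m$, and the sum is finite, so $U$ is nilpotent.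

Finally $J/U$ is a finite nil ring, so it is nilpotent by Lemma~\ref{lem:finite}. Hence $J$ is nilpotent, and being open it has finite index in $R$.
\end{proof}

\section{A small ring that is not null-by-finite}\label{sec:B}

Fix a prime $p$, let $F=\mathbb F_p$, and let ${}^*$ denote the $F$-dual. A bilinear map $\beta$ is \emph{alternating} if $\beta(v,v)=0$ for all $v$; then $\beta(v,v')=-\beta(v',v)$. Given profinite $F$-vector spaces $V,W$ and a continuous alternating bilinear map $\beta\colon V\times V\to W$, put
\begin{equation}\label{eq:ring}
R=V\oplus W,\qquad (v,w)(v',w')=(0,\beta(v,v')).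
\end{equation}
All products of three elements vanish, so the multiplication is associative, and $R$ is a topological ring with $pR=0$, $R^3=0$ and $x^2=0$.

\subsection{Two attempts that fail}\label{sec:attempts}

First let $W$ be finite. Then $\{0\}$ is open in $W$ and $\beta(0,V)=0$, so by the tube lemma $\beta(V',V)=0$ for an open subgroup $V'\le V$, and $V'\oplus W$ is a null subring of finite index. So $W$ must be infinite, and in any case each coordinate of $\beta$ sees only a finite quotient of $V$.

Next let $V=(F^2)^\omega$, $W=F^\omega$, and let $\beta$ be the coordinatewise determinant. An open subring contains a whole factor $F^2\oplus F$, so $R$ is not null-by-finite by Lemma~\ref{lem:closure}. But no group $G$ makes $R$ small. For $x=(v,w)$ the annihilator $\{y:xy=0\}$ has finite index if and only if $v$ has finite support, because $\beta(v,V)$ is the set of sequences supported on the support of $v$. Elements with finite support and elements with infinite support are both dense, so an open orbit would contain both kinds, while automorphisms preserve the index of the annihilator. This contradicts Lemma~\ref{lem:open}(a).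

The second attempt fails because each new coordinate of $\beta$ ignores the old coordinates of $V$. The remedy is to let the new coordinate pair everything built so far against a fresh copy of its dual.

\subsection{A tower of symplectic spaces}

Let $V_0=F$, $W_0=0$, $\beta_0=0$, and define recursively
\[
V_{j+1}=V_j\oplus V_j^*,\qquad W_{j+1}=W_j\oplus F,
\]
\[
\beta_{j+1}\bigl((x,\varphi),(x',\varphi')\bigr)=\bigl(\beta_j(x,x'),\ \varphi'(x)-\varphi(x')\bigr).
\]
The last coordinate of $\beta_{j+1}$ is the standard symplectic form on $V_j\oplus V_j^*$. By induction each $\beta_j\colon V_j\times V_j\to W_j$ is bilinear and alternating, and the $\beta_j$ are compatible with the projections to the first summands. We identify $W_j=F^j$, so that $W=\varprojlim W_j=F^\omega$ is the space of Example~\ref{ex:null}. Let $V=\varprojlim V_j$ and $\beta=\varprojlim\beta_j$, and let $R$ be the ring \eqref{eq:ring}. It is the inverse limit of the finite rings $R_j=V_j\oplus W_j$ defined by $\beta_j$, with surjective maps. We write $v|_j$ and $t|_j$ for the images of $v\in V$ in $V_j$ and of $t\in W$ in $W_j$, and $V^{(j)}$, $W^{(j)}$ for the kernels of these projections. An element $v\in V$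 is given by $v|_j$ and an arbitrary choice of functionals $\varphi_i\in V_i^*$ for $i\ge j$, with $v|_{i+1}=(v|_i,\varphi_i)$.

In contrast to the product of determinants, every nonzero $v$ now has large products.

\begin{lemma}\label{lem:onto}
If $v\in V$ and $v|_k\ne0$, then $\beta(v,V^{(k)})=W^{(k)}$.
\end{lemma}

\begin{proof}
If $v'\in V^{(k)}$, then $\beta(v,v')|_k=\beta_k(v|_k,0)=0$. Conversely, let $t\in W^{(k)}$ and write $v|_{i+1}=(v|_i,\varphi_i)$. Put $v'|_k=0$. Given $v'|_i$ with $i\ge k$, choose $\varphi_i'\in V_i^*$ with $\varphi_i'(v|_i)=t_{i+1}+\varphi_i(v'|_i)$, which is possible as $v|_i\ne0$, and put $v'|_{i+1}=(v'|_i,\varphi'_i)$. Then $v'\in V^{(k)}$ and $\beta(v,v')=t$.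
\end{proof}

For $k=0$ this gives $W=\beta(a,V)$ whenever $a|_0\neq0$, so the conclusion of Theorem~\ref{thm:bilinear} holds here with $A=\{a\}$ and $B=\emptyset$.

\begin{proposition}\label{prop:notnull}
The ring $R$ is not null-by-finite.
\end{proposition}

\begin{proof}
Otherwise, by Lemma~\ref{lem:closure}, there is an open null subring. It contains some $V^{(i)}$, so $\beta(V^{(i)},V^{(i)})=0$. Since $V_i^*\ne0$, there is $v\in V^{(i)}$ with $v|_{i+1}\ne0$. By Lemma~\ref{lem:onto}, $\beta(v,V^{(i+1)})=W^{(i+1)}\ne0$, although $V^{(i+1)}\subseteq V^{(i)}$.
\end{proof}

\subsection{The group and its shears}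

Let $U_j\le\mathrm{GL}(W_j)$ and $H$ be as in Example~\ref{ex:null}. Let $\Gamma_j$ be the group of all permutations $(x,t)\mapsto(g_jx,h_jt)$ of $R_j$ with
\[
g_j\in\mathrm{GL}(V_j),\qquad h_j\in U_j,\qquad h_j\beta_j(x,x')=\beta_j(g_jx,g_jx')\ \text{ for all }x,x'\in V_j.
\]
We abbreviate the last condition as $h_j\beta_j=\beta_j(g_j,g_j)$; it says that the permutation is a ring automorphism of $R_j$. Let
\[
G=\{\sigma\in\mathrm{Aut}^*(R):\sigma_j\in\Gamma_j\text{ for all }j\}.
\]
Each condition $\sigma_j\in\Gamma_j$ defines an open, hence closed, subgroup, so $G$ is a closed subgroup of $\mathrm{Aut}^*(R)$, and it consists of ring automorphisms. Thus $(R,G)$ is a profinite ring. An element of $G$ is a compatible sequence of pairs $(g_j,h_j)\in\Gamma_j$; we write it as $(g,h)$ with $g=\varprojlim g_j$ and $h=\varprojlim h_j\in H$, acting by $(v,w)\mapsto(gv,hw)$.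

Smallness makes two demands that pull against each other: $G$ must move elements of $V$ freely, and it must induce on $W$ a group as large as $H$, although $g$ constrains $h$. Both are met by shears. For a bilinear form $B$ on $V_i$, the map $(x,\varphi)\mapsto(x,\varphi+B(x,\cdot))$ of $V_{i+1}$ induces the identity on $V_i$ and changes the symplectic form by $B(x',x)-B(x,x')$. The symmetric part of $B$ is free and serves to move points; the skew part realizes a prescribed change of the coordinate $t_{i+1}$.

\begin{example}
Write elements of $V_2=F^4$ as $(x,y,z,u)$, where $(x,y)\in V_1$ and $(z,u)$ are the coordinates in the dual basis of $V_1^*$. Then $\beta_2=(t_1,t_2)$ with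
\[
t_1=xy'-yx',\qquad t_2=(z'x+u'y)-(zx'+uy').
\]
The group $U_2$ consists of the maps $(t_1,t_2)\mapsto(t_1,t_2+\lambda t_1)$, $\lambda\in F$. The shear $g(x,y,z,u)=(x,y,z+\lambda y,u)$ leaves $t_1$ unchanged and turns $t_2$ into $t_2+\lambda y'x-\lambda yx'=t_2+\lambda t_1$, so every element of $U_2$ is induced by an element of $\Gamma_2$. The shear $(x,y,z,u)\mapsto(x,y,z+cx+dy,u+dx)$, whose form is symmetric, adds $(cx'+dy')x+dx'y-(cx+dy)x'-dxy'=0$ to $t_2$, and it sends $(1,0,z,u)$ to $(1,0,z+c,u+d)$. So all lifts of $(1,0)\in V_1$ to $V_2$ are conjugate by elements of $\Gamma_2$ acting trivially on $W_2$.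
\end{example}

The general step needs one form $B$ that does both jobs, for several points at once.

\begin{lemma}\label{lem:form}
Let $X$ be a finite-dimensional $F$-vector space, $\theta$ an alternating bilinear form on $X$, $x_1,\dots,x_n\in X$ linearly independent, and $\psi_1,\dots,\psi_n\in X^*$ with
\[
\psi_b(x_a)-\psi_a(x_b)=\theta(x_a,x_b)\qquad(a,b\le n).
\]
Then there is a bilinear form $B$ on $X$ with $B(x_a,\cdot)=\psi_a$ for $a\le n$ and $B(x',x)-B(x,x')=\theta(x,x')$ for all $x,x'\in X$.
\end{lemma}

\begin{proof}
Extend $x_1,\dots,x_n$ to a basis $x_1,\dots,x_d$ and define the matrix $B_{ce}=B(x_c,x_e)$ row by row. For $c\le n$ put $B_{ce}=\psi_c(x_e)$. For $c>n$ put $B_{ce}=0$ if $e\ge c$ and $B_{ce}=B_{ec}+\theta(x_e,x_c)$ if $e<c$. The first requirement holds by construction. Both sides of the second are alternating forms in $(x,x')$, so it suffices to check it on the pairs $(x_e,x_c)$ with $e<c$, where it reads $B_{ce}-B_{ec}=\theta(x_e,x_c)$. This is the hypothesis if $c\le n$ and the definition if $c>n$. No division by $2$ occurs, so $p=2$ is allowed.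
\end{proof}

For $j<\omega$ let $H^{(j)}=\{h\in H:h_j=\mathrm{id}\}$, the set of $h$ with $\lambda_1=\dots=\lambda_j=0$.

\begin{lemma}\label{lem:lift}
Let $n\ge0$ and $v^1,\dots,v^n,u^1,\dots,u^n\in V$ be such that $v^a|_j=u^a|_j$ for all $a$ and $v^1|_j,\dots,v^n|_j$ are linearly independent. Let $h\in H^{(j)}$ satisfy $h\beta(v^a,v^b)=\beta(u^a,u^b)$ for all $a,b$. Then there is $(g,h)\in G$ with $gv^a=u^a$ for all $a$.
\end{lemma}

The condition on $h$ is necessary for the conclusion, so the lemma says that there is no further obstruction. Independence at level $j$ cannot be dropped, as the case $v^1=0\ne u^1\in V^{(j)}$ shows.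

\begin{proof}
We construct compatible $g_i\in\mathrm{GL}(V_i)$ with $h_i\beta_i=\beta_i(g_i,g_i)$ and $g_i(v^a|_i)=u^a|_i$. For $i\le j$ take $g_i=\mathrm{id}$; this works because $h_i=\mathrm{id}$ and $v^a|_i=u^a|_i$. Suppose $g_i$ is given, $i\ge j$. Write
\[
v^a|_{i+1}=(x_a,\varphi_a),\qquad u^a|_{i+1}=(g_ix_a,\varphi_a').
\]
The $x_a$ are linearly independent, since their images in $V_j$ are. Let $\lambda=\lambda_{i+1}\in W_i^*$ be the functional of $h$, so that $h_{i+1}(t,s)=(h_it,s+\lambda(t))$, and let $\theta=\lambda\circ\beta_i$, an alternating form on $V_i$. For a bilinear form $B$ on $V_i$, to be chosen, compose the shear defined by $B$ with the natural action of $g_i$: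
\[
g_{i+1}(x,\varphi)=\bigl(g_ix,\ (\varphi+B(x,\cdot))\circ g_i^{-1}\bigr).
\]
This map is linear, invertible, and lifts $g_i$. Compare the two sides of $h_{i+1}\beta_{i+1}=\beta_{i+1}(g_{i+1},g_{i+1})$ at $(x,\varphi),(x',\varphi')$. The $W_i$-components agree by the inductive hypothesis. The last coordinates are
\[
\varphi'(x)-\varphi(x')+\theta(x,x')\qquad\text{and}\qquad\varphi'(x)+B(x',x)-\varphi(x')-B(x,x').
\]
So the equality holds if and only if $B(x',x)-B(x,x')=\theta(x,x')$ for all $x,x'$. Further, $g_{i+1}$ maps $(x_a,\varphi_a)$ to $(g_ix_a,\varphi_a')$ if and only if $B(x_a,\cdot)=\psi_a$, where $\psi_a=\varphi_a'\circ g_i-\varphi_a$. The $(i+1)$-st coordinate of $h\beta(v^a,v^b)=\beta(u^a,u^b)$ reads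
\[
\varphi_b(x_a)-\varphi_a(x_b)+\theta(x_a,x_b)=\varphi_b'(g_ix_a)-\varphi_a'(g_ix_b),
\]
that is, $\psi_b(x_a)-\psi_a(x_b)=\theta(x_a,x_b)$. This is the hypothesis of Lemma~\ref{lem:form}, which provides $B$.

The pairs $(g_i,h_i)\in\Gamma_i$ form a compatible sequence, so they define $(g,h)\in G$, and $gv^a=u^a$.
\end{proof}

For $n=1$ and $h=\mathrm{id}$ the hypothesis on $h$ reads $0=0$, so the orbit of $v$ contains $v+V^{(j)}$ as soon as $v|_j\ne0$. For $n=0$ the lemma says that $G$ induces all of $H$ on $W$.

\subsection{Counting orbits}

Lemma~\ref{lem:lift} reduces the count of $G$-orbits on tuples from $R$ to the count of $H^{(j)}$-orbits on tuples from $W$. We use the following remark for both $V$ and $W$: if a finite tuple is linearly independent, then its images at some finite level, and at all higher levels, are independent, because each of the finitely many nontrivial linear combinations is nonzero at some level.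

\begin{lemma}\label{lem:H}
For all $j$ and $N$, the group $H^{(j)}$ has countably many orbits on $N$-tuples from $W$.
\end{lemma}

\begin{proof}
To an $N$-tuple assign the following data: the index set of the lexicographically first maximal linearly independent subtuple; the coefficients expressing the other entries in terms of it; the least $i\ge j$ such that the images of the subtuple in $W_i$ are independent; and these images. There are countably many possible data. Suppose two tuples have the same data, with subtuples $(s^a)$ and $(t^a)$. For each $k\ge i$ the vectors $s^a|_k$ are independent, so there is $\lambda_{k+1}\in W_k^*$ with $\lambda_{k+1}(s^a|_k)=t^a_{k+1}-s^a_{k+1}$ for all $a$. Together with $\lambda_1=\dots=\lambda_i=0$ this defines $h\in H^{(i)}\subseteq H^{(j)}$. Then $hs^a$ and $t^a$ agree in the coordinates $k+1>i$ by the choice of $\lambda_{k+1}$, and in the first $i$ coordinates because $s^a|_i=t^a|_i$. So $hs^a=t^a$, and by linearity $h$ maps the first tuple to the second.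
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The profinite ring $(R,G)$ satisfies $pR=0$, $R^3=0$ and $x^2=0$, and it is not null-by-finite by Proposition~\ref{prop:notnull}. It remains to show that it is small. To an $n$-tuple $((v^a,w^a))_{a\le n}$ from $R$ assign:
\begin{itemize}
\item the index set of the lexicographically first maximal linearly independent subtuple $(v^{a_1},\dots,v^{a_m})$ of $(v^a)_{a\le n}$, and the coefficients expressing the other $v^a$ in terms of it;
\item the least $j$ such that $v^{a_1}|_j,\dots,v^{a_m}|_j$ are independent, and these images;
\item the $H^{(j)}$-orbit of the tuple from $W$ consisting of all $\beta(v^{a_k},v^{a_l})$ with $k<l$ and all $w^a$.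
\end{itemize}
By Lemma~\ref{lem:H} there are countably many possible data. Suppose $((v^a,w^a))_a$ and $((u^a,z^a))_a$ have the same data. Then there is $h\in H^{(j)}$ with $hw^a=z^a$ for all $a$ and $h\beta(v^{a_k},v^{a_l})=\beta(u^{a_k},u^{a_l})$ for $k<l$; the latter holds for all $k,l$, as $\beta$ is alternating and $h$ is linear. By Lemma~\ref{lem:lift} there is $(g,h)\in G$ with $gv^{a_k}=u^{a_k}$ for all $k$, and by linearity $gv^a=u^a$ for all $a$. So the two tuples lie in the same $G$-orbit, and $G$ has countably many orbits on $n$-tuples from $R$.
\end{proof}

The ring $R$ is nilpotent, so it satisfies the hypothesis of (B$'$) and not its conclusion.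

\begin{thebibliography}{9}

\bibitem{Kru}
Krzysztof Krupinski, \emph{On relationships between algebraic properties of groups and rings in some model-theoretic contexts}, arXiv:1007.0532 (2010).

\end{thebibliography}
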